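\title{Different L\'evy processes with the same exponential functional}

\begin{abstract}
Let $\xi$ and $\eta$ be independent L\'evy processes and let $V_\infty=\int_{(0,\infty)}e^{-\xi_{s-}}\,d\eta_s$ be their exponential functional. We ask whether the law of $V_\infty$ determines the law of $\eta$ when $\xi$ is fixed, and the law of $\xi$ when $\eta\neq0$ is fixed. Both answers are negative. In the first counterexample $\xi$ is a compound Poisson subordinator with two jump sizes, and in the second $\eta$ is a driftless compound Poisson subordinator. In each case a transform of $V_\infty$ is made to vanish on an interval, and the unknown characteristic exponent is perturbed there. As a complement we show, for every $\xi$, that two processes $\eta$ give the same law exactly when their exponents agree off the zero set of the characteristic function of $V_\infty$, and we prove the analogue for $\xi$, with the Mellin transform, when $\eta$ is a driftless compound Poisson subordinator.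
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\xi=(\xi_t)_{t\ge0}$ and $\eta=(\eta_t)_{t\ge0}$ be independent one-dimensional L\'evy processes, that is, c\`adl\`ag processes that start at $0$ and have stationary independent increments. Put
\[
V_t=\int_{(0,t]}e^{-\xi_{s-}}\,d\eta_s .
\]
When $V_t$ converges almost surely as $t\to\infty$, its limit $V_\infty$ is the \emph{exponential functional} of $(\xi,\eta)$. One may think of $\eta$ as a stream of payments, of $e^{-\xi}$ as a random discount factor, and of $V_\infty$ as the total discounted value.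

Write $\mathcal{L}(X)$ for the law of a random variable $X$ and $\mathcal{P}(\mathbb{R})$ for the set of probability distributions on $\mathbb{R}$. The law of a L\'evy process is determined by its law at time $1$, so $\mathcal{L}(V_\infty)$ is a function of the pair $(\mathcal{L}(\xi_1),\mathcal{L}(\eta_1))$. It cannot determine the pair, because the time-changed pair $(\xi_{ct},\eta_{ct})_{t\ge0}$, $c>0$, has the same $V_\infty$. The natural inverse problem therefore fixes one process and asks for the other.

For a fixed L\'evy process $\xi$, let $D_\xi$ be the set of all laws $\mathcal{L}(\eta_1)$, where $\eta$ ranges over the L\'evy processes independent of $\xi$ for which $V_t$ converges almost surely, and let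
\[
\Phi_\xi:D_\xi\to\mathcal{P}(\mathbb{R}),\qquad \mathcal{L}(\eta_1)\mapsto\mathcal{L}(V_\infty).
\]
For a fixed non-zero L\'evy process $\eta$, let $\tilde D_\eta$ be the set of all laws $\mathcal{L}(\xi_1)$, where $\xi$ ranges over the L\'evy processes independent of $\eta$ for which $V_t$ converges almost surely, and let
\[
\tilde\Phi_\eta:\tilde D_\eta\to\mathcal{P}(\mathbb{R}),\qquad \mathcal{L}(\xi_1)\mapsto\mathcal{L}(V_\infty).
\]
The case $\eta=0$ is excluded because it gives $V_\infty=0$ for every $\xi$. The question we study comes from Behme and Lindner \cite{BL}: \emph{is $\Phi_\xi$ injective for every L\'evy process $\xi$, and is $\tilde\Phi_\eta$ injective for every non-zero L\'evy process $\eta$?}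

These maps are known to be injective in many cases. For example, with $\nu_\eta$ the L\'evy measure of $\eta$, the map $\tilde\Phi_\eta$ is injective if $\eta$ is a subordinator with strictly positive drift, if $\eta$ has a non-trivial Brownian part, or if $\eta$ is a driftless compound Poisson process with
\begin{equation}\label{eq:known}
\nu_\eta((-\infty,0))=0\qquad\text{and}\qquad\int_0^1x^{-\varepsilon}\,\nu_\eta(dx)<\infty\quad\text{for some }\varepsilon>0 .
\end{equation}
These cases, and the explicit inversion formulas of Section~\ref{sec:simple}, suggest the answer yes. The answer is no for both maps.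

\begin{theorem}\label{thm:first}
There is $B\in6\mathbb{N}$ with the following property. Let $\xi$ be the compound Poisson process of rate $1$ with jumps $\log B$ and $2\log B$, each with probability $\frac12$. Then infinitely many different laws $\mathcal{L}(\eta_1)\in D_\xi$ have the same image under $\Phi_\xi$.
\end{theorem}

\begin{theorem}\label{thm:second}
Let $\gamma\in(0,1)$. There is a driftless compound Poisson process $\eta\neq0$ with $\nu_\eta((-\infty,0))=0$ and $\int_{(0,\infty)}\exp(|\log x|^\gamma)\,\nu_\eta(dx)<\infty$, and there are infinitely many compound Poisson processes $\xi$ with different laws $\mathcal{L}(\xi_1)\in\tilde D_\eta$ that have the same image under $\tilde\Phi_\eta$.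
\end{theorem}

Since $x^{-\varepsilon}=\exp(\varepsilon|\log x|)$ for $x\in(0,1)$, Theorem~\ref{thm:second} shows that the integral condition in \eqref{eq:known} cannot be replaced by $\int_0^1\exp(|\log x|^\gamma)\,\nu_\eta(dx)<\infty$ for any $\gamma<1$.

Throughout, $\psi_\eta$ and $\Psi_\xi$ are the characteristic exponents,
\[
\mathbb{E}e^{iu\eta_t}=e^{t\psi_\eta(u)},\qquad\mathbb{E}e^{i\theta\xi_t}=e^{t\Psi_\xi(\theta)},
\]
and for a random variable $Z>0$ we write $M_Z(\theta)=\mathbb{E}Z^{i\theta}$, $\theta\in\mathbb{R}$, for its Mellin transform on the imaginary axis, which is the characteristic function of $\log Z$. The third theorem is a complement that is not used in the proofs of the first two. It describes the fibers of $\Phi_\xi$ for every $\xi$, and the fibers of $\tilde\Phi_\eta$ for driftless compound Poisson subordinators $\eta$, the class to which the process in Theorem~\ref{thm:second} belongs.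

\begin{theorem}\label{thm:fibers}
\textup{(a)} Let $\xi$ be any L\'evy process, let $\mathcal{L}(\eta_1),\mathcal{L}(\eta_1')\in D_\xi$, and let $\varphi$ be the characteristic function of $\Phi_\xi(\mathcal{L}(\eta_1))$. Then $\Phi_\xi(\mathcal{L}(\eta_1))=\Phi_\xi(\mathcal{L}(\eta_1'))$ if and only if $(\psi_\eta-\psi_{\eta'})\varphi\equiv0$. Consequently $\Phi_\xi$ is injective if $\xi$ has no positive jumps, and for every $\xi$ it is injective on the subordinators in $D_\xi$.

\textup{(b)} Let $\eta\neq0$ be a driftless compound Poisson subordinator, let $\mathcal{L}(\xi_1),\mathcal{L}(\xi_1')\in\tilde D_\eta$, and let $V$ have law $\tilde\Phi_\eta(\mathcal{L}(\xi_1))$. Then $\tilde\Phi_\eta(\mathcal{L}(\xi_1))=\tilde\Phi_\eta(\mathcal{L}(\xi_1'))$ if and only if $(\Psi_\xi-\Psi_{\xi'})M_V\equiv0$. Consequently no other element of $\tilde D_\eta$ has the same image as $\mathcal{L}(\xi_1)$ if $\mathbb{E}V^{\varepsilon}<\infty$ or $\mathbb{E}V^{-\varepsilon}<\infty$ for some $\varepsilon>0$.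
\end{theorem}

Section~\ref{sec:simple} collects the basic identities and shows on the simplest cases why zeros of a transform matter. Sections~\ref{sec:first}, \ref{sec:second} and \ref{sec:fibers} prove the three theorems and can be read independently of one another. The letters $C$ and $c$ denote positive constants that may change from line to line.

\section{Functional equations in the simplest cases}\label{sec:simple}

We use four standard facts.

\emph{Exponents.} By the L\'evy--Khintchine formula,
\[
\psi_\eta(u)=ibu-\tfrac12\sigma^2u^2+\int\big(e^{iux}-1-iux1_{\{|x|\le1\}}\big)\,\nu_\eta(dx),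
\]
and the law of $\eta_1$, the exponent $\psi_\eta$ and the triplet $(b,\sigma^2,\nu_\eta)$ determine one another. The exponent is continuous, $\psi_\eta(0)=0$, $\psi_\eta(-u)=\overline{\psi_\eta(u)}$ and $\operatorname{Re}\psi_\eta\le0$. In particular $|\lambda-\psi_\eta|\ge\lambda$ for $\lambda>0$. If $\nu$ is a measure on $\mathbb{R}\setminus\{0\}$ with $\int\min(|x|,1)\,\nu(dx)<\infty$, then $\int(e^{iux}-1)\,\nu(dx)$ is the exponent of a L\'evy process $\eta$ that is the absolutely convergent sum of its jumps, and $\mathbb{E}\sum_{s\le t}g(\Delta\eta_s)=t\int g\,d\nu$ for measurable $g\ge0$ with $g(0)=0$. Finite $\nu$ gives the driftless compound Poisson processes.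

\emph{Exponential times.} If $\tau$ is exponential of rate $\lambda$ and independent of $\eta$, then
\begin{equation}\label{eq:exptime}
\mathbb{E}e^{iu\eta_\tau}=\int_0^\infty\lambda e^{-\lambda t}e^{t\psi_\eta(u)}\,dt=\frac{\lambda}{\lambda-\psi_\eta(u)} .
\end{equation}

\emph{Splitting.} Let $\mathcal{F}_t=\sigma(\xi_s,\eta_s:s\le t)$ and let $\tau$ be an almost surely finite stopping time. By the strong Markov property, $(\xi_{\tau+s}-\xi_\tau,\eta_{\tau+s}-\eta_\tau)_{s\ge0}$ is a copy of $(\xi,\eta)$ independent of $\mathcal{F}_\tau$. Hence, if $V_\infty$ exists,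
\begin{equation}\label{eq:split}
V_\infty=V_\tau+e^{-\xi_\tau}V^*,\qquad V^*\overset{d}{=}V_\infty,\quad V^*\text{ independent of }\mathcal{F}_\tau .
\end{equation}

\emph{Conditioning on $\xi$.} For $u\in\mathbb{R}$ and $t\ge0$,
\begin{equation}\label{eq:cond}
\mathbb{E}\big[e^{iuV_t}\,\big|\,\xi\big]=\exp\int_0^t\psi_\eta(ue^{-\xi_s})\,ds .
\end{equation}
Indeed, $V_t$ is the limit in probability of the sums $\sum_ie^{-\xi_{t_i}}(\eta_{t_{i+1}}-\eta_{t_i})$ along partitions of $[0,t]$ with mesh tending to $0$. Given $\xi$, such a sum has characteristic function $\exp\sum_i(t_{i+1}-t_i)\psi_\eta(ue^{-\xi_{t_i}})$, and the exponent is a Riemann sum of a bounded function with countably many discontinuities. Testing against bounded functionals of $\xi$ gives \eqref{eq:cond}.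

In the next examples $\mathcal{L}(\eta_1)\in D_\xi$, $\psi=\psi_\eta$, and $\varphi(u)=\mathbb{E}e^{iuV_\infty}$.

\begin{example}[pure drift]\label{ex:drift}
Let $\xi_t=t$. By \eqref{eq:split} and \eqref{eq:cond}, $\varphi(u)=\varphi(ue^{-t})\exp\int_0^t\psi(ue^{-s})\,ds$, that is, $\varphi(u)=\varphi(r)\exp\int_r^u\psi(v)\,dv/v$ for $0<r<u$. Taking $r$ small shows that $\varphi$ has no zeros, and differentiating in $u$ gives $\psi(u)=u\varphi'(u)/\varphi(u)$ for $u>0$. So $\Phi_\xi$ is injective.
\end{example}

Now let $\xi$ be compound Poisson of rate $1$, with first jump $Y$ at time $\tau_1$. Since $\xi_{s-}=0$ on $(0,\tau_1]$, we have $V_{\tau_1}=\eta_{\tau_1}$, and \eqref{eq:split} reads $V_\infty=\eta_{\tau_1}+e^{-Y}V^*$ with $\eta_{\tau_1},Y,V^*$ independent. By \eqref{eq:exptime},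
\begin{equation}\label{eq:cp}
(1-\psi(u))\,\varphi(u)=\mathbb{E}\,\varphi(ue^{-Y}).
\end{equation}

\begin{example}[one jump size]\label{ex:onejump}
If $Y=\log B$ with $B>1$, then \eqref{eq:cp} says $(1-\psi(u))\varphi(u)=\varphi(u/B)$. A zero at $u$ would give zeros at $u/B,u/B^2,\dots$, contradicting $\varphi(0)=1$ and continuity. So $\psi(u)=1-\varphi(u/B)/\varphi(u)$, and $\Phi_\xi$ is injective.
\end{example}

In general \eqref{eq:cp} recovers $\psi(u)$ from $\varphi$ at every $u$ with $\varphi(u)\neq0$, and by continuity on the closure of the set of such $u$. On an interval where $\varphi$ vanishes, the equation carries no information about $\psi$. With two jump sizes the right side of \eqref{eq:cp} is an average of two values of $\varphi$, and these might cancel. Theorem~\ref{thm:first} says that they can cancel on a whole interval.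

For the second map the same phenomenon appears multiplicatively. Let $\eta\neq0$ be a driftless compound Poisson subordinator of rate $\lambda$, with first jump $X>0$ at time $T$, let $\mathcal{L}(\xi_1)\in\tilde D_\eta$, and put $V=V_\infty$ and $A=e^{-\xi_T}$. The time $T$ has a continuous law and is independent of $\xi$, so $\xi_{T-}=\xi_T$ and $V_T=AX$ almost surely. By \eqref{eq:split}, $V\overset{d}{=}A(V+X)$ with $A,V,X$ independent on the right, and $V>0$. Taking Mellin transforms and applying \eqref{eq:exptime} to $\xi$,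
\begin{equation}\label{eq:mellin}
M_V=M_A\,M_{V+X},\qquad M_A(\theta)=\mathbb{E}e^{-i\theta\xi_T}=\frac{\lambda}{\lambda-\Psi_\xi(-\theta)}\neq0 .
\end{equation}
The laws of $V$ and $X$ determine $M_V$ and $M_{V+X}$, hence they determine $\Psi_\xi(-\theta)$ wherever $M_V(\theta)\neq0$. Theorem~\ref{thm:second} rests on an example in which $M_V$ vanishes outside a bounded interval.

\section{Two jump sizes: proof of Theorem~\ref{thm:first}}\label{sec:first}

In this section $B\in6\mathbb{N}$ and $\xi$ is the process of Theorem~\ref{thm:first}, with jump times $\tau_1<\tau_2<\cdots$ and $\tau_0=0$. Equation \eqref{eq:cp} becomes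
\begin{equation}\label{eq:two}
(1-\psi(u))\,\varphi(u)=\tfrac12\varphi(u/B)+\tfrac12\varphi(u/B^2).
\end{equation}

\subsection{An interval of zeros is enough}

Call $\psi$ \emph{admissible} if $\psi(u)=\int(e^{iux}-1)\,\nu(dx)$, where $\nu$ is the sum of finitely many atoms of finite mass in $\mathbb{R}\setminus\{0\}$ and a measure $m(x)\,dx$ with $0\le m(x)\le C|x|^{-3/2}$. We call $m$ the \emph{density} of $\psi$. All processes $\eta$ in this section have admissible exponents.

\begin{lemma}\label{lem:conv}
If $\psi_\eta$ is admissible, then $\mathcal{L}(\eta_1)\in D_\xi$.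
\end{lemma}

\begin{proof}
The variables $Z_n=\sup_{\tau_n\le t\le\tau_{n+1}}|\eta_t-\eta_{\tau_n}|$ have the same law, and $Z_0\le\Sigma'+\Sigma''$, where $\Sigma'$ and $\Sigma''$ are the sums of $|\Delta\eta_t|$, $t\le\tau_1$, over the jumps of modulus at most $1$ and greater than $1$. As $\mathbb{E}\tau_1=1$, we have $\mathbb{E}\Sigma'=\int_{|x|\le1}|x|\,\nu(dx)<\infty$. From $(\sum a_i)^{1/4}\le\sum a_i^{1/4}$ we get $\mathbb{E}(\Sigma'')^{1/4}\le\int_{|x|>1}|x|^{1/4}\,\nu(dx)<\infty$. Hence $\mathbb{E}Z_0^{1/4}<\infty$, so $\sum_n(B^{-n}Z_n)^{1/4}$ has finite mean, and therefore $\sum_nB^{-n}Z_n<\infty$ almost surely. For $s\in(\tau_n,\tau_{n+1}]$ we have $\xi_{s-}=\xi_{\tau_n}\ge n\log B$, so $|V_t-V_{\tau_n}|\le B^{-n}Z_n$ for $t\in[\tau_n,\tau_{n+1}]$. Thus $|V_t-V_{t'}|\le2\sum_{m\ge n}B^{-m}Z_m$ for $t,t'\ge\tau_n$, and $V_t$ converges.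
\end{proof}

Equation \eqref{eq:two} computes $\varphi(u)$ from values of $\varphi$ closer to $0$. It therefore characterizes $\varphi$, also locally.

\begin{lemma}\label{lem:unique}
Let $\psi=\psi_\eta$ be admissible and $\varphi(u)=\mathbb{E}e^{iuV_\infty}$. Let $I$ be $\mathbb{R}\setminus\{0\}$, $(-r,r)\setminus\{0\}$ or $(0,r]$. If a function on $I$ satisfies \eqref{eq:two} on $I$ and tends to $1$ as $u\to0$ in $I$, then it equals $\varphi$ on $I$.
\end{lemma}

\begin{proof}
Let $d$ be the difference of the function and $\varphi$. Since $|1-\psi|\ge1$, equation \eqref{eq:two} gives $|d(u)|\le\max(|d(u/B)|,|d(u/B^2)|)$. After $n$ iterations, $|d(u)|\le\max_{n\le j\le2n}|d(uB^{-j})|$, and this tends to $0$.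
\end{proof}

The next lemma is the tool for changing an exponent on a small set of frequencies. Such a change adds a signed density $h$ to the L\'evy measure, and the sum must remain nonnegative. This is the role of a background density of order $|x|^{-3/2}$.

\begin{lemma}\label{lem:perturb}
Let $g\in C^2(\mathbb{R};\mathbb{C})$ have compact support, $g(0)=0$ and $g(-u)=\overline{g(u)}$. Then $g(u)=\int(e^{iux}-1)h(x)\,dx$ for a real integrable function $h$ with
\[
|h(x)|\le a(g)\,|x|^{-3/2},\qquad a(g)=\frac1{2\pi}\big(\|g'\|_{L^1}\|g''\|_{L^1}\big)^{1/2}.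
\]
In particular, if $\psi$ is admissible with density at least $a|x|^{-3/2}$ and $a(g)\le a$, then $\psi+g$ is admissible with density at least $(a-a(g))|x|^{-3/2}$.
\end{lemma}

\begin{proof}
Let $h(x)=\frac1{2\pi}\int g(u)e^{-iux}\,du$. It is bounded, and it is real by the symmetry of $g$. Integrating by parts once and twice gives $2\pi|h(x)|\le\|g'\|_{L^1}/|x|$ and $2\pi|h(x)|\le\|g''\|_{L^1}/x^2$. The geometric mean of these bounds is the stated one. The function $h$ is integrable, so Fourier inversion gives $g(u)=\int e^{iux}h(x)\,dx$ and $\int h\,dx=g(0)=0$.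
\end{proof}

\begin{proposition}\label{prop:enough}
Let $\psi$ be admissible with density at least $a|x|^{-3/2}$, $a>0$, and suppose that the corresponding $\varphi$ vanishes on an open interval $J\subset(0,\infty)$. Then infinitely many different laws in $D_\xi$ have the same image under $\Phi_\xi$.
\end{proposition}

\begin{proof}
By conjugation $\varphi=0$ on $-J$ as well. Take $g\neq0$ smooth, with compact support in $J\cup(-J)$ and $g(-u)=\overline{g(u)}$. For $|\epsilon|\le a/a(g)$ the functions $\psi+\epsilon g$ are admissible by Lemma~\ref{lem:perturb}; they are pairwise different, and they belong to laws in $D_\xi$ by Lemma~\ref{lem:conv}. Since $g\varphi\equiv0$, the function $\varphi$ satisfies \eqref{eq:two} with $\psi+\epsilon g$ in place of $\psi$. By Lemma~\ref{lem:unique}, $\varphi$ is the characteristic function of $V_\infty$ for each $\epsilon$.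
\end{proof}

It remains to find $B$ and $\psi$ as in Proposition~\ref{prop:enough}. We first produce one zero, at $u=1$, and then spread it to an interval.

\subsection{How a zero arises}\label{sub:toy}

Put $u_j=B^{-j}$, $\psi_j=\psi(u_j)$ and $\varphi_j=\varphi(u_j)$. Along this sequence \eqref{eq:two} is the recursion
\begin{equation}\label{eq:rec}
(1-\psi_j)\varphi_j=\tfrac12(\varphi_{j+1}+\varphi_{j+2}).
\end{equation}
So $\varphi_0=0$ if and only if $\varphi_1=-\varphi_2$, whatever $\psi_0$ is. If $\varphi_2\neq0$, then by \eqref{eq:rec} with $j=1$ the relation $\varphi_1=-\varphi_2$ is equivalent to $-(1-\psi_1)\varphi_2=\frac12(\varphi_2+\varphi_3)$, that is, to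
\begin{equation}\label{eq:target}
\psi_1=\frac32+\frac{\varphi_3}{2\varphi_2}.
\end{equation}
The difficulty is the constraint $\operatorname{Re}\psi_1\le0$: the quotient $\varphi_3/\varphi_2$ must have real part at most $-3$.

To see whether this is possible, treat the $\psi_j$ as free numbers with $\operatorname{Re}\psi_j\le0$, and suppose that $\psi_j=0$ and $\varphi_j=1$ for $j\ge N$. For $N=2$ the right side of \eqref{eq:target} is $2$. For $N=3$ we have $\varphi_2=(1-\psi_2)^{-1}$, and the right side is $2-\frac12\psi_2$, of real part at least $2$. For $N=4$ we have $\varphi_3=(1-\psi_3)^{-1}$ and $\varphi_2=\frac12(1+\varphi_3)/(1-\psi_2)$, so that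
\[
\frac32+\frac{\varphi_3}{2\varphi_2}=\frac32+\frac{1-\psi_2}{1+\varphi_3^{-1}}=\frac32+\frac{1-\psi_2}{2-\psi_3}.
\]
Numerator and denominator lie in the right half-plane, but their arguments may have opposite signs, and then the quotient can lie in the left half-plane. Take $\psi_3=4e^{2\pi i/3}$, so that $2-\psi_3=4-2\sqrt3\,i$ has argument $-\arctan(\sqrt3/2)<-\pi/6$. If $\psi_2$ is a large multiple of $e^{-2\pi i/3}$, then $1-\psi_2$ has argument close to $\pi/3$, and the quotient is large with argument greater than $\pi/2$. For $\psi_2=74e^{-2\pi i/3}$,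
\begin{equation}\label{eq:zinf}
\frac32+\frac{38+37\sqrt3\,i}{4-2\sqrt3\,i}=\frac32+\frac{(38+37\sqrt3\,i)(4+2\sqrt3\,i)}{28}=\frac32+\frac{-70+224\sqrt3\,i}{28}=z_\infty,
\end{equation}
where $z_\infty=-1+8\sqrt3\,i$. This number has negative real part, so $\psi_1=z_\infty$ is allowed, and it gives $\varphi_0=0$. Thus three active scales $u_1,u_2,u_3$ suffice in this model, and fewer do not.

\subsection{An exact zero}\label{sub:brouwer}

We now realize these values, approximately, by a true exponent. An atom of mass $a$ at $x=B^j\theta$ contributes $a(e^{iux}-1)$ to $\psi(u)$. At $u_j$ this is $a(e^{i\theta}-1)$; at $u_{j+1},u_{j+2},\dots$ it is $O(B^{-1})$; at $u_{j-1},u_{j-2},\dots$ it vanishes exactly if $\theta=\pm\pi/3$, because $6\mid B$. Since $e^{\pm i\pi/3}-1=e^{\pm2\pi i/3}$, such atoms produce $\psi_2$ and $\psi_3$ above. For $j=1$ the angle is free, because $\psi_0$ is irrelevant, and this allows us to prescribe $\psi_1$. However, the atom that produces $\psi_1$ slightly changes $\psi_2,\psi_3,\dots$, hence the right side of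 \eqref{eq:target}. So \eqref{eq:target} becomes a fixed point problem.

Let $\Delta=\{z:|z-z_\infty|\le\frac12\}$. For $z\in\Delta$ write $z=|z|e^{i\alpha}$ with $\alpha\in(\pi/2,\pi)$, and put $c(z)=|z|^2/(2|\operatorname{Re}z|)$ and $\vartheta(z)=2\alpha-\pi\in(0,\pi)$. These functions are continuous and bounded on $\Delta$. Since $e^{i\vartheta(z)}=-z/\bar z$,
\[
c(z)\big(e^{i\vartheta(z)}-1\big)=-c(z)\,\frac{z+\bar z}{\bar z}=\frac{|z|^2}{\bar z}=z .
\]
Define
\[
\psi_z(u)=-|u|^{1/2}+4\big(e^{iuB^3\pi/3}-1\big)+74\big(e^{-iuB^2\pi/3}-1\big)+c(z)\big(e^{iuB\vartheta(z)}-1\big).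
\]
By scaling and an integration by parts, $\int_{\mathbb{R}}(1-\cos ux)|x|^{-3/2}\,dx=4|u|^{1/2}\int_0^\infty y^{-1/2}\sin y\,dy=2\sqrt{2\pi}\,|u|^{1/2}$. So $\psi_z$ is admissible with density $\kappa|x|^{-3/2}$, where $\kappa=1/(2\sqrt{2\pi})$. Let $\varphi_z$ be the corresponding characteristic function of $V_\infty$.

\begin{proposition}\label{prop:zero}
For all large $B\in6\mathbb{N}$ there is $z_*\in\Delta$ such that $\psi^0=\psi_{z_*}$ and $\varphi^0=\varphi_{z_*}$ satisfy $\varphi^0(u_2)\neq0$ and $\psi^0(u_1)=\frac32+\varphi^0(u_3)/(2\varphi^0(u_2))$.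
\end{proposition}

\begin{proof}
Write $\psi_j=\psi_z(u_j)$ and $\varphi_j=\varphi_z(u_j)$. Since $B\pi/3$ and $B^2\pi/3$ are multiples of $2\pi$, and $|e^{iy}-1|\le|y|$,
\begin{gather*}
\psi_1=z-B^{-1/2},\qquad\psi_2=74e^{-2\pi i/3}+O(B^{-1}),\qquad\psi_3=4e^{2\pi i/3}+O(B^{-1}),\\
|\psi_j|\le B^{-j/2}+CB^{3-j}\le CB^{-(j-3)/2}\qquad(j\ge4),
\end{gather*}
with constants independent of $B$, $z$ and $j$. We rewrite \eqref{eq:rec} as
\[
1-\varphi_j=\frac{\frac12(1-\varphi_{j+1})+\frac12(1-\varphi_{j+2})-\psi_j}{1-\psi_j}.
\]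
As $|1-\psi_j|\ge1$, the numbers $s_j=\sup_{i\ge j}|1-\varphi_i|$ satisfy $s_j\le s_{j+1}+|\psi_j|$, and $s_j\to0$. Hence
\begin{equation}\label{eq:tail}
\sup_{i\ge j}|1-\varphi_i|\le\sum_{i\ge j}|\psi_i| .
\end{equation}

\emph{Continuity in $z$.} Fix $B$. For $N\ge4$ put $\varphi_j^N=1$ for $j\ge N$, and define $\varphi_j^N$ for $j<N$ by \eqref{eq:rec}. Each $\varphi_j^N$ is continuous in $z$. The differences $d_j=\varphi_j-\varphi_j^N$ satisfy $|d_j|\le\sum_{i\ge N}|\psi_i|$ for $j\ge N$ by \eqref{eq:tail}, and $|d_j|\le\max(|d_{j+1}|,|d_{j+2}|)$ for $j<N$. So the bound holds for all $j$, and it tends to $0$ uniformly in $z$ as $N\to\infty$. Thus $\varphi_j$ is continuous in $z$.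

\emph{The limit $B\to\infty$.} All limits are uniform in $z\in\Delta$. By \eqref{eq:tail}, $\varphi_4,\varphi_5=1+O(B^{-1/2})$. By \eqref{eq:rec}, $\varphi_3\to\ell:=(1-4e^{2\pi i/3})^{-1}=(3-2\sqrt3\,i)^{-1}$ and $\varphi_2\to\frac12(1+\ell)/(1-74e^{-2\pi i/3})$, which is not zero because $\operatorname{Re}\ell>0$. These are the values of the model with $N=4$, so $\frac32+\varphi_3/(2\varphi_2)\to z_\infty$ by \eqref{eq:zinf}.

For large $B$, therefore, $\varphi_2\neq0$ on $\Delta$, and $z\mapsto\frac32+\varphi_3/(2\varphi_2)+B^{-1/2}$ maps the closed disc $\Delta$ continuously into itself. By Brouwer's theorem it has a fixed point $z_*$, and there $\psi_1=z_*-B^{-1/2}=\frac32+\varphi_3/(2\varphi_2)$.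
\end{proof}

From now on $B$, $\psi^0$ and $\varphi^0$ are fixed as in Proposition~\ref{prop:zero}, and constants may depend on them.

\subsection{Regularity of $\varphi^0$ away from the origin}

To spread the zero we shall impose \eqref{eq:target} not only at $u_1$ but at all $u$ near $u_1$. The required correction of $\psi^0$ is built from $\varphi^0$, and Lemma~\ref{lem:perturb} asks for two derivatives. Moments do not give them, since the background density has heavy tails. Instead we solve \eqref{eq:two} in a space of $C^2$ functions adapted to dilations.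

\begin{lemma}\label{lem:C2}
$\varphi^0\in C^2((0,1])$.
\end{lemma}

\begin{proof}
Let $\mathcal{D}=u\frac{d}{du}$, which commutes with dilations, and let $p=1/(1-\psi^0)$, so $|p|\le1$. The function $\psi^0(u)+|u|^{1/2}$ is smooth and vanishes at $0$, and $\mathcal{D}u^{1/2}=\frac12u^{1/2}$. Hence $|\mathcal{D}^k\psi^0|\le Cu^{1/2}$ on $(0,1]$ for $k=0,1,2$. From $p-1=p\psi^0$, $\mathcal{D}p=p^2\mathcal{D}\psi^0$ and $\mathcal{D}^2p=2p^3(\mathcal{D}\psi^0)^2+p^2\mathcal{D}^2\psi^0$ we get $|\mathcal{D}^k(p-1)|\le Cu^{1/2}$ for the same $k$.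

Put $[f]_k=\sup_{(0,1]}u^{-1/2}|\mathcal{D}^kf|$ and $\mathcal{K}f=p\bar f$, where $\bar f(u)=\frac12(f(u/B)+f(u/B^2))$. Then $[\bar f]_k\le B^{-1/2}[f]_k$, and the product rule gives
\[
[\mathcal{K}f]_0\le B^{-1/2}[f]_0,\quad[\mathcal{K}f]_1\le B^{-1/2}[f]_1+C[f]_0,\quad[\mathcal{K}f]_2\le B^{-1/2}[f]_2+C[f]_1+C[f]_0 .
\]
For $\lambda\in(0,1]$ let $X_\lambda$ be the space of $f\in C^2((0,1];\mathbb{C})$ with $\|f\|=[f]_0+\lambda[f]_1+\lambda^2[f]_2<\infty$. It is complete. Indeed, for a Cauchy sequence the functions $u^{-1/2}\mathcal{D}^kf_m$ converge uniformly on $(0,1]$; since $f'=u^{-1}\mathcal{D}f$ and $f''=u^{-2}(\mathcal{D}^2f-\mathcal{D}f)$, the functions $f_m,f_m',f_m''$ converge uniformly on compact subsets of $(0,1]$, the limit $f$ is $C^2$ with the corresponding derivatives, and $\|f_m-f\|\to0$. The three bounds give $\|\mathcal{K}f\|\le(B^{-1/2}+2C\lambda)\|f\|$, so $\mathcal{K}$ is a contraction for small $\lambda$. As $p-1\in X_\lambda$, the equation $f=\mathcal{K}f+(p-1)$ has a solution $f\in X_\lambda$. Since $\mathcal{K}1=p$,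 we have $1+f=\mathcal{K}(1+f)$, which is \eqref{eq:two} on $(0,1]$, and $1+f\to1$ at $0$. By Lemma~\ref{lem:unique}, $\varphi^0=1+f$ on $(0,1]$.
\end{proof}

\subsection{From a point to an interval}

\begin{proof}[Proof of Theorem~\ref{thm:first}]
For $u$ near $u_1=1/B$ put
\[
T(u)=\frac32+\frac{\varphi^0(u/B^2)}{2\varphi^0(u/B)},\qquad G(u)=T(u)-\psi^0(u).
\]
Then $G(u_1)=0$ by Proposition~\ref{prop:zero}. Choose $\delta_0\in(0,u_1)$ with $(u_1+\delta_0)/B<u_1-\delta_0$ and $\varphi^0(u/B)\neq0$ for $|u-u_1|\le\delta_0$. On this interval $G$ is $C^2$ by Lemma~\ref{lem:C2}. The first condition on $\delta_0$ ensures that a change of $\psi^0$ near $u_1$ does not affect the values of $\varphi^0$ that enter $T$.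

Let $\chi$ be smooth with compact support in $(-1,1)$ and $\chi=1$ on $[-\frac12,\frac12]$. For $0<\delta<\delta_0$ let $g_\delta(u)=\chi((u-u_1)/\delta)G(u)$ for $u>0$, $g_\delta(0)=0$, and $g_\delta(-u)=\overline{g_\delta(u)}$. On the support, which has length at most $4\delta$, we have $|G|\le C\delta$ because $G(\,u_1)=0$. By the product rule, $|g_\delta'|\le C(\delta^{-1}\cdot\delta+1)$ and $|g_\delta''|\le C(\delta^{-2}\cdot\delta+\delta^{-1}+1)$. Hence
\[
\|g_\delta'\|_{L^1}\le C\delta,\qquad\|g_\delta''\|_{L^1}\le C,\qquad a(g_\delta)\le C\delta^{1/2}.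
\]
Here the exact zero is used: a non-zero constant in place of $G$ would give $a(g_\delta)$ of order $\delta^{-1/2}$. Fix $\delta$ with $a(g_\delta)\le\kappa/2$. By Lemma~\ref{lem:perturb}, $\psi^1=\psi^0+g_\delta$ is admissible with density at least $\frac\kappa2|x|^{-3/2}$. Let $\varphi^1$ be the corresponding characteristic function.

On $|u|<u_1-\delta$ we have $\psi^1=\psi^0$, hence $\varphi^1=\varphi^0$ by Lemma~\ref{lem:unique}. Let $|v-u_1|<\delta/2$. Then $\psi^1(v)=T(v)$ and $v/B^2<v/B<u_1-\delta$, so \eqref{eq:two} and the definition of $T$ give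
\[
(1-T(v))\varphi^1(v)=\tfrac12\big(\varphi^0(v/B)+\varphi^0(v/B^2)\big)=-(1-T(v))\,\varphi^0(v/B).
\]
Since $|1-T(v)|=|1-\psi^1(v)|\ge1$, we obtain $\varphi^1(v)=-\varphi^0(v/B)=-\varphi^1(v/B)$. Let $J=(1-\frac{B\delta}2,1+\frac{B\delta}2)$, which lies in $(\frac12,\frac32)$ because $B\delta<Bu_1=1$. For $u\in J$ the point $v=u/B$ satisfies $|v-u_1|<\delta/2$, so
\[
(1-\psi^1(u))\varphi^1(u)=\tfrac12\big(\varphi^1(u/B)+\varphi^1(u/B^2)\big)=0 .
\]
Thus $\varphi^1=0$ on $J$, and Proposition~\ref{prop:enough} completes the proof.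
\end{proof}

\begin{remark}
Three features of the example cannot be dropped. One jump size is not enough, by Example~\ref{ex:onejump}. The proof of Theorem~\ref{thm:fibers}(a) shows that $\varphi$ vanishes on no interval if $\xi$ has no positive jumps or if $\eta$ is a subordinator.
\end{remark}

\section{A band-limited Mellin transform: proof of Theorem~\ref{thm:second}}\label{sec:second}

\subsection{A convolution equation}

A \emph{Bernstein function} is a function on $(0,\infty)$ of the form $a+bu+\int_{(0,\infty)}(1-e^{-ux})\,\nu(dx)$ with $a,b\ge0$ and $\int\min(x,1)\,\nu(dx)<\infty$. Those with $a=0$ are the Laplace exponents $\Lambda$ of subordinators, $\mathbb{E}e^{-u\eta_t}=e^{-t\Lambda(u)}$, with drift $b$ and L\'evy measure $\nu$. For a subordinator $\eta$ it is convenient to use the Laplace transform of $V_\infty$ in the logarithmic variable $s=\log u$, in which the analogue of \eqref{eq:cp} is a convolution equation. The following lemma plays the role of Lemmas~\ref{lem:conv} and \ref{lem:unique}.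

\begin{lemma}\label{lem:verify}
Let $\eta$ be a subordinator with Laplace exponent $\Lambda$, and let $Q(s)=\Lambda(e^s)$. Let $\xi$ be an independent compound Poisson process of rate $1$ whose jumps have a density $N$ with finite positive mean. If a measurable $f:\mathbb{R}\to[0,1]$ satisfies $f(-\infty)=1$ and
\begin{equation}\label{eq:convolution}
(1+Q)f=N*f ,
\end{equation}
then $\mathcal{L}(\xi_1)\in\tilde D_\eta$ and $\mathbb{E}\exp(-e^sV_\infty)=f(s)$ for all $s\in\mathbb{R}$.
\end{lemma}

\begin{proof}
Let $\tau_m$ be the jump times of $\xi$, $\tau_0=0$, let $S_m=\xi_{\tau_m}$, and let $\zeta_j=\eta_{\tau_{j+1}}-\eta_{\tau_j}$. The $\zeta_j$ are i.i.d., independent of the walk $(S_m)$, and $\mathbb{E}e^{-u\zeta_j}=\int_0^\infty e^{-t}e^{-t\Lambda(u)}\,dt=(1+\Lambda(u))^{-1}$. Since $V_{\tau_m}=\sum_{j<m}e^{-S_j}\zeta_j$,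
\[
\mathbb{E}\exp(-e^sV_{\tau_m})=\mathbb{E}\prod_{j<m}(1+Q(s-S_j))^{-1}.
\]
Equation \eqref{eq:convolution} says $f(s)=(1+Q(s))^{-1}\mathbb{E}f(s-S_1)$. Iterating it $m$ times along the walk,
\[
f(s)=\mathbb{E}\Big[f(s-S_m)\prod_{j<m}(1+Q(s-S_j))^{-1}\Big].
\]
Hence $|f(s)-\mathbb{E}\exp(-e^sV_{\tau_m})|\le\mathbb{E}|1-f(s-S_m)|$, which tends to $0$ because $S_m\to\infty$ by the law of large numbers. As $V_t$ is nondecreasing, $V_t\uparrow V_\infty\in[0,\infty]$ and $\mathbb{E}\exp(-e^sV_\infty)=f(s)$. Letting $s\to-\infty$ gives $\mathbb{P}(V_\infty<\infty)=1$.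
\end{proof}

So we need a solution $(Q,N,f)$ of \eqref{eq:convolution} and a function $h\neq0$ with $h*f=0$ such that $N+\epsilon h$ is still a probability density with positive mean. The relation $h*f=0$ asks that the Fourier transform of $f'$ vanish wherever $\hat h\neq0$, where $\hat h(\theta)=\int e^{i\theta y}h(y)\,dy$. This is a condition on the Mellin transform: if $f(s)=\mathbb{E}\exp(-e^sV)$ with $0<V<\infty$, then $-f'(s)=\mathbb{E}[e^sV\exp(-e^sV)]$, and the substitution $y=e^sV$ gives
\begin{equation}\label{eq:gamma}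
\int e^{i\theta s}(-f'(s))\,ds=\Gamma(1+i\theta)\,M_V(-\theta),
\end{equation}
where the gamma function has no zeros.

\subsection{The plan}

We obtain $h*f=0$ by taking $f$ of the form $k*\tilde f$, where $\hat k$ has compact support, and \eqref{eq:convolution} then \emph{defines} $Q$. The difficulty is to show that $Q(\log u)$ is a Bernstein function. We use the following criterion.

\begin{theorem}[{\cite[Theorem 6.2]{SSV}}]\label{thm:ssv}
A positive function $\Lambda$ on $(0,\infty)$ with a finite limit at $0+$ that extends analytically to $\mathbb{C}\setminus(-\infty,0]$ with $\operatorname{Im}u\cdot\operatorname{Im}\Lambda(u)\ge0$ is a complete Bernstein function, in particular a Bernstein function.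
\end{theorem}

In the variable $s$ the criterion asks that $Q$ be analytic in the strip $|\operatorname{Im}s|<\pi$, with positive imaginary part in the upper half of the strip. The simplest case is $\nu(dx)=e^{-x}dx$, where $\Lambda(u)=u/(1+u)$, $Q(s)=e^s/(1+e^s)$ and $\operatorname{Im}Q(s+iy)=e^s\sin y/|1+e^{s+iy}|^2$. A large supply of further cases comes from slow variation. If $q$ is real on $\mathbb{R}$ and analytic with $\operatorname{Re}q'>0$ in some thin strip, then $\operatorname{Im}q(x+iy)=\int_0^y\operatorname{Re}q'(x+iv)\,dv>0$ for small $y>0$, and $Q(s)=q(s/L)$ satisfies the condition on the imaginary part once $L$ is large.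

This suggests three steps. First, solve a model equation $(1+q)F=n*F$ with such a $q$. Second, average both sides over a window of width $1/L$ with the kernel $k$. Averaging commutes with convolution by $n$ but not with multiplication by $q$; it replaces $q$ by a weighted average $R$ of nearby values of $q$. Third, show that $R'=q'(1+O(1/L))$ uniformly in the strip. A driftless compound Poisson $\eta$ needs $q(-\infty)=0$ and $q(\infty)<\infty$, so $q'$ tends to $0$ at both ends, and the error must be small \emph{relative} to $q'$. For this the tails of $k$ must be lighter than those of $q'$. But $k$ cannot decay exponentially, since then $\hat k$ would be analytic near the real line and could not have compact support. We therefore fix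
\[
\gamma<\gamma_1<\gamma_2<1,
\]
let $k$ decay like $\exp(-c|t|^{\gamma_2})$ and $q'$ like $\exp(-|x|^{\gamma_1})$. The tails of $q'$ will become the tails of $\nu$ on the logarithmic scale, and this is the source of the restriction $\gamma<1$.

Until $L$ is fixed at the end of Section~\ref{sub:average}, constants depend only on $\gamma_1$ and $\gamma_2$. We write $z=x+iy$.

\subsection{Three ingredients}

\emph{The profile $\rho$.} Let $\rho(z)=\exp(-(1+z^2)^{\gamma_1/2})$ with the principal branch. It is analytic in $|y|<1$, where $\operatorname{Re}(1+z^2)=1+x^2-y^2>0$, and it is positive and even on $\mathbb{R}$. For $|y|\le\frac12$ we have $|1+z^2|\ge\frac34+x^2$, so the derivative $\gamma_1z(1+z^2)^{\gamma_1/2-1}$ of the exponent is bounded, because $\gamma_1<1$. Integrating it along the vertical segment from $x$ to $z$ gives the first bound below, and integrating $\rho'$ along the same segment gives the second: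
\begin{equation}\label{eq:rho1}
|\rho(z)|+|\rho'(z)|\le C\rho(x),\qquad|\rho(z)-\rho(x)|\le C|y|\rho(x)\qquad(|y|\le\tfrac12).
\end{equation}
Let $w(t)=e^{|t|^{\gamma_1}}$. The triangle inequality $(1+x^2)^{1/2}\le(1+(x-t)^2)^{1/2}+|t|$ and the subadditivity of $r\mapsto r^{\gamma_1}$ give
\begin{equation}\label{eq:rho2}
\rho(x-t)\le w(t)\rho(x)\qquad(x,t\in\mathbb{R}).
\end{equation}
Thus $\rho$ is comparable to itself under vertical shifts, and under horizontal shifts up to the factor $w$.

\emph{The functions $n$ and $q$.} Let $n(z)=c_n\rho(z-1)$, with $c_n$ such that $n$ is a probability density on $\mathbb{R}$. It has mean $1$ by symmetry, and it satisfies \eqref{eq:rho1} and \eqref{eq:rho2}. Let $q(x)=\int_{-\infty}^x\rho(t)\,dt$, extended analytically to $|y|<1$ with $q'=\rho$. On $\mathbb{R}$ it increases from $0$ to $q_\infty\in(0,\infty)$, and $|q(z)-q(x)|\le C|y|$ for $|y|\le\frac12$. Since $\rho(t)\le e^{-|t|^{\gamma_1}}$,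
\begin{equation}\label{eq:qtail}
q(-x)=q_\infty-q(x)\le e^{-x^{\gamma_1}/2}\int_0^\infty e^{-t^{\gamma_1}/2}\,dt=Ce^{-x^{\gamma_1}/2}\qquad(x\ge0).
\end{equation}

\emph{The band-limited kernel $k$.} Let $a_j=j^{-1/\gamma_2}$, a summable sequence, and $\beta(t)=\prod_{j\ge1}\sin(a_jt)/(a_jt)$. This is the characteristic function of $\sum_ja_jU_j$ with $U_j$ i.i.d.\ uniform on $[-1,1]$. So $\beta^2$ is the characteristic function of a sum $Z$ of two independent copies, and $|Z|\le\theta_0:=2\sum_ja_j$. For $j\le(|t|/e)^{\gamma_2}$ the $j$-th factor has modulus at most $1/(a_j|t|)\le e^{-1}$, there are at least $(|t|/e)^{\gamma_2}-1$ such $j$, and all factors have modulus at most $1$. Hence $\beta(t)^2\le e^2\exp(-2(|t|/e)^{\gamma_2})$. Let $k=\beta^2/\int\beta^2$. It is an even continuous probability density with $k(0)>0$ and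
\begin{equation}\label{eq:k}
k(t)\le Ce^{-c|t|^{\gamma_2}},\qquad\int(1+|t|)w(t)^2k(t)\,dt<\infty,\qquad\hat k(\theta)=0\ \text{ for }|\theta|\ge\theta_0 .
\end{equation}
The second property holds because $\gamma_1<\gamma_2$. The third holds because, by Fourier inversion, $\hat k$ is a multiple of the continuous density of $Z$.

\subsection{The model equation}

The proof of Lemma~\ref{lem:verify} shows how to solve $(1+q)F=n*F$. Let $S_m=Y_1+\dots+Y_m$, $S_0=0$, with $Y_i$ i.i.d.\ of density $n$, and put
\[
F(x)=\mathbb{E}\prod_{j\ge0}\big(1+q(x-S_j)\big)^{-1},\qquad x\in\mathbb{R}.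
\]

\begin{lemma}\label{lem:F}
The function $F$ is nonincreasing, $0<F\le1$, $F(-\infty)=1$, and $(1+q)F=n*F$ on $\mathbb{R}$. There is $\varepsilon_1\in(0,\frac12)$ such that $F$ extends analytically to $|y|<\varepsilon_1$, and for $|y|<\varepsilon_1$ and $t\in\mathbb{R}$
\begin{equation}\label{eq:F}
|F(z)|+|F'(z)|\le CF(x),\qquad|F(z)-F(x)|\le C|y|F(x),\qquad F(x-t)\le Cw(t)F(x).
\end{equation}
\end{lemma}

\begin{proof}
Since $S_j/j\to1$, bound \eqref{eq:qtail} gives $\Sigma(x):=\sum_jq(x-S_j)<\infty$ almost surely. The product is at least $e^{-\Sigma(x)}>0$, so $0<F\le1$, and $F$ is nonincreasing because $q$ is increasing. For $x\le0$ the terms of $\Sigma(x)$ are at most $q(-S_j)$, so $\Sigma(x)\to0$ as $x\to-\infty$ by dominated convergence, and $F(-\infty)=1$. Splitting off the factor $j=0$ and conditioning on $Y_1$ gives $F(x)=(1+q(x))^{-1}\mathbb{E}F(x-Y_1)$, which is the equation.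

The equation transfers the regularity of $n$ to $F$. Let $H(z)=\int n(z-t)F(t)\,dt$. For $|y|\le\frac12$, \eqref{eq:rho1} and \eqref{eq:rho2} give $|n(z-t)|+|n'(z-t)|\le Cn(x-t)\le Cw(x)n(-t)$. So $H$ is analytic in $|y|<\frac12$, $|H(z)|+|H'(z)|\le CH(x)$, and $H(x-t)\le w(t)H(x)$. Choose $\varepsilon_1\in(0,\frac12)$ with $|q(z)-q(x)|\le\frac12$ for $|y|<\varepsilon_1$. Then $|1+q(z)|\ge\frac12$ there, and $F=H/(1+q)$ is the extension. On $\mathbb{R}$ we have $F\le H\le(1+q_\infty)F$, and $F'=H'/(1+q)-H\rho/(1+q)^2$ with $\rho$ bounded. This gives the first and third bounds in \eqref{eq:F}, and the second follows by integrating $F'$ vertically.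
\end{proof}

\subsection{Averaging}\label{sub:average}

Let $L\ge1$ with $\pi/L<\varepsilon_1$. For $g$ bounded and analytic in $|y|<\varepsilon_1$, put
\[
\langle g\rangle(z)=\int g(z-t/L)\,k(t)\,dt .
\]
The functions $q$, $\rho$, $F$ and $F'$ are bounded in this strip. So $\langle F\rangle$ and $\langle qF\rangle$ are analytic there, with $\langle F\rangle'=\langle F'\rangle$ and $\langle qF\rangle'=\langle\rho F\rangle+\langle qF'\rangle$. Let $R=\langle qF\rangle/\langle F\rangle$, which is positive on $\mathbb{R}$.

\begin{lemma}\label{lem:R}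
For all large $L$, the function $R$ is analytic in $|y|<\pi/L$, and
\begin{equation}\label{eq:R}
|R(z)-q(z)|\le\frac CL\rho(x)\quad(|y|<\pi/L),\qquad\operatorname{Im}R(z)>0\quad(0<y<\pi/L).
\end{equation}
\end{lemma}

\begin{proof}
Let $|y|<\pi/L$ and $z_t=z-t/L$. Note $1\le w(t/L)\le w(t)$.

\emph{The denominator.} As $F$ is nonincreasing and $k$ is even, $\langle F\rangle(x)\ge F(x)\int_0^\infty k=\frac12F(x)$. By \eqref{eq:F}, $|\langle F\rangle(z)-\langle F\rangle(x)|\le C|y|\langle F\rangle(x)$. So $|\langle F\rangle(z)|\ge\frac14F(x)$ for large $L$, and $R$ is analytic. By \eqref{eq:F} again,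
\begin{equation}\label{eq:weights}
\frac{|F(z_t)|+|F'(z_t)|}{|\langle F\rangle(z)|}\le\frac{CF(x-t/L)}{F(x)}\le Cw(t).
\end{equation}

\emph{Horizontal increments.} On the segment from $z$ to $z_t$, of length $|t|/L$, both $|\rho|$ and $|\rho'|$ are at most $Cw(t)\rho(x)$ by \eqref{eq:rho1} and \eqref{eq:rho2}. Hence
\begin{equation}\label{eq:incr}
|q(z_t)-q(z)|+|\rho(z_t)-\rho(z)|\le\frac CL|t|\,w(t)\rho(x).
\end{equation}

\emph{The function $R$.} We have $R(z)-q(z)=\langle F\rangle(z)^{-1}\int(q(z_t)-q(z))F(z_t)k(t)\,dt$. By \eqref{eq:weights} and \eqref{eq:incr} its modulus is at most $\frac CL\rho(x)\int|t|w(t)^2k(t)\,dt$, and the integral is finite by \eqref{eq:k}. This is the first bound in \eqref{eq:R}.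

\emph{The derivative.} From $R'=(\langle qF\rangle'-R\langle F\rangle')/\langle F\rangle$ we get
\[
R'(z)-\rho(z)=\int\big(\rho(z_t)-\rho(z)\big)\frac{F(z_t)}{\langle F\rangle(z)}k(t)\,dt+\int\big(q(z_t)-R(z)\big)\frac{F'(z_t)}{\langle F\rangle(z)}k(t)\,dt .
\]
In the second integral $|q(z_t)-R(z)|\le\frac CL(1+|t|)w(t)\rho(x)$, by \eqref{eq:incr} and the bound just proved. So both integrals are at most $\frac CL\rho(x)\int(1+|t|)w(t)^2k(t)\,dt$. Also $|\rho(z)-\rho(x)|\le\frac CL\rho(x)$ by \eqref{eq:rho1}. Hence $|R'(z)-\rho(x)|\le\frac CL\rho(x)$, and $\operatorname{Re}R'(z)\ge\frac12\rho(x)>0$ for large $L$. As $R$ is real on $\mathbb{R}$, $\operatorname{Im}R(x+iy)=\int_0^y\operatorname{Re}R'(x+iv)\,dv>0$ for $0<y<\pi/L$.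
\end{proof}

Fix $L$ as in Lemma~\ref{lem:R}. From now on constants may depend on $L$.

\subsection{The processes}

\begin{proof}[Proof of Theorem~\ref{thm:second}]
\emph{The process $\eta$.} Let $Q(s)=R(s/L)$ and $\Lambda(u)=Q(\log u)$. With the principal logarithm, $\Lambda$ is analytic in $\mathbb{C}\setminus(-\infty,0]$ and positive on $(0,\infty)$. By \eqref{eq:R}, $\operatorname{Im}\Lambda>0$ in the upper half-plane, and $\Lambda(\bar u)=\overline{\Lambda(u)}$ because $\Lambda$ is real on $(0,\infty)$. The first bound in \eqref{eq:R} gives $\Lambda(0+)=0$ and $\Lambda(\infty)=q_\infty$. By Theorem~\ref{thm:ssv}, $\Lambda$ is a Bernstein function. Its constant term is $\Lambda(0+)=0$, its linear term vanishes because $\Lambda$ is bounded, and monotone convergence gives $\nu((0,\infty))=q_\infty$ for its L\'evy measure. Let $\eta\neq0$ be the driftless compound Poisson subordinator with L\'evy measure $\nu$; its Laplace exponent is $\Lambda$.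

For $s\ge0$, the representation of $\Lambda$, then \eqref{eq:R} and \eqref{eq:qtail} give
\begin{gather*}
e^{-1}\nu((0,e^{-s}])\le\int e^{-e^sx}\,\nu(dx)=q_\infty-\Lambda(e^s)\le q_\infty-q(s/L)+C\rho(s/L)\le Ce^{-cs^{\gamma_1}},\\
(1-e^{-1})\,\nu([e^s,\infty))\le\Lambda(e^{-s})\le q(-s/L)+C\rho(s/L)\le Ce^{-cs^{\gamma_1}}.
\end{gather*}
Therefore $\int\exp(|\log x|^\gamma)\,\nu(dx)\le\sum_{m\ge0}e^{(m+1)^\gamma}\nu(\{|\log x|\ge m\})<\infty$, because $\gamma<\gamma_1$.

\emph{One process $\xi$.} Let $F_L(s)=F(s/L)$, $f(s)=\langle F\rangle(s/L)=(F_L*k)(s)$, and $N(y)=L^{-1}n(y/L)$, a probability density with mean $L$. Then $0<f\le1$, and $f(-\infty)=1$ by dominated convergence. Substituting gives $(N*F_L)(s)=(n*F)(s/L)$, so by Lemma~\ref{lem:F}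
\[
(N*f)(s)=\int\big((1+q)F\big)\Big(\frac{s-t}L\Big)k(t)\,dt=\langle F\rangle(s/L)+\langle qF\rangle(s/L)=(1+Q(s))f(s).
\]

\emph{Infinitely many processes $\xi$.} Let $h(y)=k(y)\cos(3\theta_0y)$. Then $\hat h(\theta)=\frac12\hat k(\theta-3\theta_0)+\frac12\hat k(\theta+3\theta_0)$ vanishes unless $2\theta_0\le|\theta|\le4\theta_0$. Hence $\int h=\hat h(0)=0$, and $\int yh(y)\,dy=0$ because $h$ is even. Moreover $\hat h\hat k\equiv0$ by \eqref{eq:k}, so $h*k=0$, and by Fubini's theorem $h*f=F_L*(h*k)=0$. By \eqref{eq:rho2}, $\rho(t)\ge\rho(0)/w(t)$, and so $N(y)\ge c\exp(-|y/L-1|^{\gamma_1})\ge c\exp(-|y|^{\gamma_1}-1)$. Since $|h|\le k\le Ce^{-c|y|^{\gamma_2}}$ and $\gamma_1<\gamma_2$, there is $\epsilon_0>0$ with $\epsilon_0|h|\le N$. For $|\epsilon|\le\epsilon_0$ the functions $N_\epsilon=N+\epsilon h$ are probability densities with mean $L>0$, they satisfy $N_\epsilon*f=(1+Q)f$, and they are pairwise different because $h$ is continuous with $h(0)>0$.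

Let $\xi^\epsilon$ be compound Poisson of rate $1$ with jump density $N_\epsilon$, independent of $\eta$. By Lemma~\ref{lem:verify}, $\mathcal{L}(\xi^\epsilon_1)\in\tilde D_\eta$, and $V_\infty$ has the Laplace transform $u\mapsto f(\log u)$ for every $|\epsilon|\le\epsilon_0$. The laws $\mathcal{L}(\xi_1^\epsilon)$ are pairwise different because their L\'evy measures are.
\end{proof}

\begin{remark}
Here $f'=F_L'*k$ with $F_L'$ integrable, since $F_L$ is smooth, monotone and bounded. By \eqref{eq:gamma} and \eqref{eq:k}, $M_{V_\infty}(\theta)=0$ for $|\theta|\ge\theta_0$, while $\Psi_{\xi^\epsilon}-\Psi_{\xi^0}=\epsilon\hat h$ vanishes for $|\theta|<2\theta_0$, in agreement with Theorem~\ref{thm:fibers}(b). The last assertion of that theorem shows that in this example $\mathbb{E}V_\infty^{\varepsilon}=\mathbb{E}V_\infty^{-\varepsilon}=\infty$ for all $\varepsilon>0$.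
\end{remark}

\section{Fibers: proof of Theorem~\ref{thm:fibers}}\label{sec:fibers}

Put $W_t=e^{-\xi_t}$. For a general $\xi$ there is no first jump, and a martingale takes the place of equation \eqref{eq:cp}. To pass from the martingale back to $V_\infty$ we need to know that the discount factor tends to $0$.

\begin{lemma}\label{lem:drift}
If $\eta\neq0$ is independent of $\xi$ and $V_t$ converges almost surely, then $\xi_n\to\infty$ almost surely as $n\to\infty$ through the integers.
\end{lemma}

\begin{proof}
First, $V_1$ is not almost surely $0$. Otherwise \eqref{eq:cond} gives $\int_0^1\operatorname{Re}\psi_\eta(uW_s)\,ds=0$ almost surely for each $u$. The integrand is nonpositive and right-continuous with value $\operatorname{Re}\psi_\eta(u)$ at $s=0$, so $\operatorname{Re}\psi_\eta\equiv0$. Then $\sigma^2=0$ and $\nu_\eta=0$, so $\eta_t=bt$, and $V_1=b\int_0^1W_s\,ds=0$ forces $b=0$, a contradiction. Hence there is $\delta>0$ with $\mathbb{P}(|V_1|>\delta)\ge\delta$.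

Now $V_{n+1}-V_n=W_nZ_n$, where $Z_n\overset{d}{=}V_1$ is $\mathcal{F}_{n+1}$-measurable and independent of $\mathcal{F}_n$. Let $\varepsilon>0$ and $E_n=\{W_n|Z_n|>\varepsilon\}\in\mathcal{F}_{n+1}$. The conditional Borel--Cantelli lemma states that, almost surely, $E_n$ occurs infinitely often exactly when $\sum_n\mathbb{P}(E_n\mid\mathcal{F}_n)=\infty$. Since $W_nZ_n\to0$, the series converges almost surely. Its $n$-th term is at least $\delta1_{\{W_n>\varepsilon/\delta\}}$, so $W_n\le\varepsilon/\delta$ eventually. As $\varepsilon$ is arbitrary, $W_n\to0$.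
\end{proof}

Both parts of the theorem use the following observation.

\begin{lemma}\label{lem:schwarz}
Let $0<\varepsilon\le\infty$, and let $g$ be continuous on $\{0\le\operatorname{Im}z<\varepsilon\}$ and analytic in the interior, with $g(0)=1$. Then $\{x\in\mathbb{R}:g(x)\neq0\}$ is dense in $\mathbb{R}$.
\end{lemma}

\begin{proof}
Otherwise $g$ vanishes on an open interval $I\subset\mathbb{R}$. By the Schwarz reflection principle $g$ extends analytically across $I$, so by the identity theorem $g\equiv0$ in the interior, and $g(0)=0$ by continuity.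
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fibers}(a)]
If it is false that $\xi_n\to\infty$ almost surely, then $D_\xi=\{\delta_0\}$ by Lemma~\ref{lem:drift}, and there is nothing to prove. So let $W_n\to0$ almost surely. Primes in this proof refer to $\eta'$ and never denote derivatives. Fix $u\in\mathbb{R}$, let $\omega=\psi_{\eta'}-\psi_\eta$, and put
\[
K_t=\exp\int_0^t\psi_\eta(uW_s)\,ds,\qquad K_t'=\exp\int_0^t\psi_{\eta'}(uW_s)\,ds,\qquad\Theta_t=K_t'/K_t .
\]
Then $|K_t|,|K_t'|\le1$. By \eqref{eq:split}, $\mathbb{E}[e^{iuV_\infty}\mid\mathcal{F}_t]=e^{iuV_t}\varphi(uW_t)$. Conditioning further on $\mathcal{G}_t=\sigma(\xi_s:s\le t)$ and using \eqref{eq:cond},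
\[
M_t:=\varphi(uW_t)K_t=\mathbb{E}[e^{iuV_\infty}\mid\mathcal{G}_t].
\]
So $M$ is a bounded c\`adl\`ag martingale with $M_0=\varphi(u)$, also for the usual augmentation of $(\mathcal{G}_t)$. The process $\Theta$ is adapted, continuous and of finite variation, with $d\Theta_t=\omega(uW_t)\Theta_t\,dt$. Integration by parts gives
\begin{equation}\label{eq:parts}
\varphi(uW_t)K_t'=M_t\Theta_t=\varphi(u)+\int_0^t\Theta_s\,dM_s+\int_0^t(\omega\varphi)(uW_s)\,K_s'\,ds ,
\end{equation}
and the stochastic integral is a local martingale because $\Theta$ is locally bounded.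

\emph{Necessity.} If $V_\infty'$ also has characteristic function $\varphi$, the left side of \eqref{eq:parts} is a martingale, by the argument above applied to $\eta'$. Then the last integral is a continuous local martingale of finite variation starting at $0$, hence identically $0$. Its integrand is right-continuous with value $(\omega\varphi)(u)$ at $s=0$, so $(\omega\varphi)(u)=0$.

\emph{Sufficiency.} If $\omega\varphi\equiv0$, the left side of \eqref{eq:parts} is a bounded local martingale, hence a martingale, and $\varphi(u)=\mathbb{E}[\varphi(uW_n)K_n']$. By \eqref{eq:cond}, $\mathbb{E}K_n'=\mathbb{E}e^{iuV_n'}$, so $|\varphi(u)-\mathbb{E}e^{iuV_n'}|\le\mathbb{E}|\varphi(uW_n)-1|\to0$. Thus $\varphi(u)=\mathbb{E}e^{iuV_\infty'}$.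

\emph{Consequences.} If $\{\varphi\neq0\}$ is dense, then equality of the images gives $\omega=0$ on a dense set, and so $\psi_\eta=\psi_{\eta'}$.

Let $\xi$ have no positive jumps. For $x>0$ the time $T_x=\inf\{t:\xi_t\ge x\}$ is almost surely finite, and $\xi_{T_x}=x$ because $\xi$ cannot jump over the level $x$. By \eqref{eq:split}, $\varphi(u)=\chi_x(u)\varphi(e^{-x}u)$, where $\chi_x$ is the characteristic function of $V_{T_x}$; in other words, $V_\infty$ is selfdecomposable. This excludes zeros. Suppose that $u_0>0$ is the smallest positive zero of $\varphi$. Then $\chi_x(u_0)=0$ for all $x>0$, while $\chi_x(u_0/2)=\varphi(u_0/2)/\varphi(e^{-x}u_0/2)\to1$ as $x\downarrow0$. Since $|\chi_x|^2$ is the characteristic function of a symmetric variable and $1-\cos2a\le4(1-\cos a)$, we get $1=1-|\chi_x(u_0)|^2\le4(1-|\chi_x(u_0/2)|^2)\to0$, which is absurd. So $\varphi$ has no zeros for any $\mathcal{L}(\eta_1)\in D_\xi$, and $\Phi_\xi$ is injective.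

Let $\eta$ be a subordinator. Then $V_\infty\ge0$, and $g(z)=\mathbb{E}e^{izV_\infty}$ is bounded and continuous on $\operatorname{Im}z\ge0$ and analytic in the interior. By Lemma~\ref{lem:schwarz}, $\{\varphi\neq0\}$ is dense.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fibers}(b)]
Let $\eta$ have jump times $T_1<T_2<\cdots$, $T_0=0$, and jumps $X_1,X_2,\dots>0$. With the notation of \eqref{eq:mellin}, let $A=e^{-\xi_{T_1}}$, $A'=e^{-\xi'_{T_1}}$ and $X=X_1$. By \eqref{eq:mellin}, $M_V$ and $M_{V+X}$ have the same zeros; the zero set is symmetric because $M_V(-\theta)=\overline{M_V(\theta)}$; and $M_A(\theta)=M_{A'}(\theta)$ if and only if $\Psi_\xi(-\theta)=\Psi_{\xi'}(-\theta)$. Therefore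
\begin{equation}\label{eq:equiv}
(\Psi_\xi-\Psi_{\xi'})M_V\equiv0\quad\Longleftrightarrow\quad M_V=M_{A'}M_{V+X}.
\end{equation}
If the functional of $(\xi',\eta)$ has the law of $V$, then the right side of \eqref{eq:equiv} is \eqref{eq:mellin} for $\xi'$. This proves necessity.

Conversely, assume the right side of \eqref{eq:equiv}. It is an identity between the characteristic functions of $\log V$ and $\log A'+\log(V+X)$, so $V\overset{d}{=}A'(V+X)$ with $A',V,X$ independent. Let $A_m'=e^{-(\xi'_{T_m}-\xi'_{T_{m-1}})}$, which are i.i.d.\ copies of $A'$ independent of $(X_m)$, and let $\Pi_m=A_1'\cdots A_m'=e^{-\xi'_{T_m}}$. Iterating the distributional identity gives, for each $N$,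
\[
V\overset{d}{=}\sum_{m=1}^N\Pi_mX_m+\Pi_NV,
\]
with $V$ on the right independent of $(A_m',X_m)_m$. Since $\xi'_{T_m-}=\xi'_{T_m}$ almost surely, the sum equals $\int_{(0,T_N]}e^{-\xi'_{s-}}\,d\eta_s$, and it converges almost surely to the functional $V'$ of $(\xi',\eta)$ because $\mathcal{L}(\xi_1')\in\tilde D_\eta$. In particular $\Pi_NX_N\to0$ almost surely. Choose $\delta>0$ with $\mathbb{P}(X>\delta)>0$. As $X_N$ is independent of $\Pi_N$,
\[
\mathbb{P}(\Pi_N>\varepsilon)\,\mathbb{P}(X>\delta)\le\mathbb{P}(\Pi_NX_N>\varepsilon\delta)\to0\qquad(\varepsilon>0).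
\]
So $\Pi_N\to0$ in probability, hence $\Pi_NV\to0$ in probability, and $V\overset{d}{=}V'$.

Finally, let $\mathbb{E}V^{-\varepsilon}<\infty$. For $0\le\operatorname{Im}z\le\varepsilon$ we have $|V^{iz}|=V^{-\operatorname{Im}z}\le1+V^{-\varepsilon}$, so $g(z)=\mathbb{E}V^{iz}$ is continuous on this strip and analytic inside. If $\mathbb{E}V^{\varepsilon}<\infty$, the same holds for $g(z)=\mathbb{E}V^{-iz}$. In both cases Lemma~\ref{lem:schwarz} shows that $\{M_V\neq0\}$ is dense, so equality of the images implies $\Psi_\xi=\Psi_{\xi'}$ by continuity.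
\end{proof}

\begin{thebibliography}{9}

\bibitem{BL}
Anita Behme and Alexander Lindner, \emph{On exponential functionals of L\'evy processes}, arXiv:1301.3272 (2013).

\bibitem{SSV}
Schilling, Song and Vondra\v{c}ek, \emph{Bernstein Functions}, 2nd ed.

\end{thebibliography}
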